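\title{Non-Lyapunov Banach spaces without copies of $\ell_2$}

\begin{abstract}
A Banach space $X$ is a Lyapunov space if the range of every non-atomic $X$-valued measure has convex closure. A space that contains an isomorphic copy of $\ell_2$ is never a Lyapunov space. We show that the converse fails: for $q>2$, the closure of $L_\infty[0,1]$ in the Orlicz space $\exp L^q[0,1]$ contains no copy of $\ell_2$ and is not a Lyapunov space. For rapidly growing Orlicz functions $\Phi$, the absence of $\ell_2$ in the corresponding space is shown to be equivalent to $c_0$-saturation and to a Gaussian non-integrability condition on $\Phi$. We also characterize non-Lyapunov spaces by operators on $L_\infty[0,1]$ and deduce that the Lyapunov property is determined by separable subspaces.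
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a Banach space and let $\Sigma$ be a $\sigma$-algebra of subsets of a set $\Omega$. An \emph{$X$-valued measure} is a map $m:\Sigma\to X$ that is $\sigma$-additive: $m(\bigcup_k A_k)=\sum_k m(A_k)$, with convergence in norm, for pairwise disjoint $A_k\in\Sigma$. Its \emph{range} is $m(\Sigma)=\{m(A):A\in\Sigma\}$. The measure $m$ is \emph{non-atomic} if every $A\in\Sigma$ with $m(A)\ne0$ contains a set $B\in\Sigma$ with $m(B)\neq0$ and $m(A\setminus B)\ne0$. It is a \emph{Lyapunov measure} if the norm closure of its range is convex. The space $X$ is a \emph{Lyapunov space} if every non-atomic $X$-valued measure, on any measurable space, is a Lyapunov measure. Scalars are real except in Remark~\ref{rem:complex}, and $\lambda$ is Lebesgue measure on the Borel sets of $[0,1]$.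

The following facts are known.
\begin{itemize}
\item[(F1)] (Lyapunov's theorem.) The range of a non-atomic $\mathbb{R}^n$-valued measure is convex.
\item[(F2)] (Uhl's theorem.) If $X$ has the Radon--Nikodym property, then every non-atomic $X$-valued measure of bounded variation is a Lyapunov measure.
\item[(F3)] There are non-atomic measures with values in a Hilbert space that are not Lyapunov measures. Consequently, no Banach space containing an isomorphic copy of $\ell_2$ is a Lyapunov space.
\item[(F4)] The spaces $c_0$ and $\ell_p$, $1\le p<\infty$, $p\ne2$, are Lyapunov spaces.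
\end{itemize}

A measure as in (F3) can be written down at once. Let $m(A)=\mathbf{1}_A\in L_2[0,1]$; we call $A\mapsto\mathbf{1}_A$ the \emph{indicator measure}. Its range contains $0$ and $\mathbf{1}$, but $|\mathbf{1}_A-\frac12|\equiv\frac12$, so every point of the range is at distance $\frac12$ from the midpoint $\frac12\mathbf{1}$. (The variation of $m$ is infinite: a partition of $[0,1]$ into $n$ equal intervals $I_j$ gives $\sum_j\|m(I_j)\|_2=\sqrt n$. So (F2) does not apply.) The same computation works in $L_p[0,1]$ for $1\le p<\infty$, but it gives nothing beyond (F3), because the Rademacher functions span a copy of $\ell_2$ in each of these spaces by Khintchine's inequality. In the sequence spaces of (F4) there is no copy of $\ell_2$, and the Lyapunov property holds. All of this suggests that $\ell_2$ might be the only obstruction, and the following question is posed as open in \cite{Novikova}: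

\medskip
\noindent\emph{Is every Banach space that contains no isomorphic copy of $\ell_2$ a Lyapunov space?}
\medskip

The answer is no, and the counterexample is again the indicator measure. The computation above asks very little of the function space: the norm should depend only on $|f|$, and $\|\mathbf{1}_A\|$ should tend to $0$ with $\lambda(A)$, so that $m$ is $\sigma$-additive. The second requirement fails in $L_\infty$, where $\|\mathbf{1}_A\|_\infty=1$ for all $A$ of positive measure. On the other hand, in $L_\infty$ the Rademacher functions are far from an $\ell_2$ basis, since $\|\sum a_ir_i\|_\infty=\sum|a_i|$. It is therefore natural to look between the spaces $L_p$ and $L_\infty$, and exponential Orlicz spaces fill this gap.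

By an \emph{Orlicz function} we mean a convex function $\Phi:[0,\infty)\to[0,\infty)$ with $\Phi(0)=0$ and $\Phi(t)>0$ for $t>0$. For a measurable function $f$ on $[0,1]$ put
\[
\|f\|_\Phi=\inf\Big\{\rho>0:\int_0^1\Phi(|f|/\rho)\,d\lambda\le1\Big\}.
\]
The \emph{Orlicz space} $L_\Phi=\{f:\|f\|_\Phi<\infty\}$, with functions equal almost everywhere identified, is a Banach space under $\|\cdot\|_\Phi$. We write $E_\Phi$ for the closure of $L_\infty[0,1]$ in $L_\Phi$. For $\Phi(t)=t^p$ both spaces are $L_p[0,1]$. Our main examples are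
\[
\Phi_q(t)=e^{t^q}-1,\qquad q\ge1,
\]
which are convex as compositions of the increasing convex function $e^u-1$ with the convex function $t^q$; the space $L_{\Phi_q}$ is usually denoted $\exp L^q$.

\begin{theorem}\label{thm:A}
For every $q>2$, the space $E_{\Phi_q}$ contains no isomorphic copy of $\ell_2$ and is not a Lyapunov space.
\end{theorem}

The threshold $q=2$ comes from the Gaussian tail. To state this in general we use the growth condition
\begin{equation}\label{eq:star}\tag{$*$}
\text{there is $K>1$ such that } \Phi(t/K)/\Phi(t)\to0 \text{ as } t\to\infty .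
\end{equation}
Powers $t^p$ fail \eqref{eq:star}, the ratio being the constant $K^{-p}$. The functions $\Phi_q$ satisfy it with $K=2$: since $2^{-q}\le\frac12$ and $\sqrt{1+N}\le1+\sqrt N$,
\begin{equation}\label{eq:sqrt}
\Phi_q(t/2)=\big(1+\Phi_q(t)\big)^{2^{-q}}-1\le\sqrt{1+\Phi_q(t)}-1\le\sqrt{\Phi_q(t)} .
\end{equation}
Throughout, $G,g_1,g_2,\dots$ are independent standard Gaussian variables on an auxiliary probability space with probability $\mathbb{P}$ and expectation $\mathbb{E}$. A Banach space is \emph{$c_0$-saturated} if each of its infinite-dimensional closed subspaces contains an isomorphic copy of $c_0$.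

\begin{theorem}\label{thm:B}
No space $E_\Phi$ is a Lyapunov space. If $\Phi$ satisfies \eqref{eq:star}, then the following are equivalent:
\begin{itemize}
\item[(a)] $E_\Phi$ contains no isomorphic copy of $\ell_2$;
\item[(b)] $E_\Phi$ is $c_0$-saturated;
\item[(c)] $\mathbb{E}\,\Phi(s|G|)=\infty$ for every $s>0$.
\end{itemize}
In particular, for $q\ge1$, the space $E_{\Phi_q}$ contains no copy of $\ell_2$ if and only if $q>2$. For $q>2$ it is a $c_0$-saturated space that is not a Lyapunov space, although $c_0$ itself is a Lyapunov space.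
\end{theorem}

If $\ell_2$ is not the only obstruction, what is? The third result says that the indicator measure is universal: every failure of the Lyapunov property comes from a measure $A\mapsto T\mathbf{1}_A$, where the operator $T$ behaves like the inclusion of $L_\infty[0,1]$ into $L_2[0,1]$.

\begin{theorem}\label{thm:C}
A Banach space $X$ is not a Lyapunov space if and only if there is a bounded linear operator $T:L_\infty[0,1]\to X$ such that, for all sequences $(f_n)$ in the unit ball of $L_\infty[0,1]$,
\begin{equation}\label{eq:T}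
\|Tf_n\|\to0\quad\Longleftrightarrow\quad f_n\to0\ \text{in measure}.
\end{equation}
Consequently, $X$ is a Lyapunov space if and only if all its separable closed subspaces are.
\end{theorem}

Section~\ref{sec:indicator} proves the easy direction of Theorem~\ref{thm:C} and applies it to $E_\Phi$. The work in Theorem~\ref{thm:A} is to exclude $\ell_2$; this is done in Sections~\ref{sec:peaks} and~\ref{sec:gauss}, which together with Section~\ref{sec:indicator} form a complete proof of the counterexample. Section~\ref{sec:general} proves Theorem~\ref{thm:B}. Section~\ref{sec:char} completes the proof of Theorem~\ref{thm:C} and does not depend on Orlicz spaces.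

\section{The indicator measure}\label{sec:indicator}

\begin{lemma}\label{lem:easy}
Let $T:L_\infty[0,1]\to X$ be a bounded linear operator satisfying \eqref{eq:T}. Then $m(A)=T\mathbf{1}_A$ defines a non-atomic measure on the Borel sets of $[0,1]$ that is not a Lyapunov measure.
\end{lemma}

\begin{proof}
If the sets $A_k$ are disjoint, then $m(\bigcup_kA_k)-\sum_{k\le n}m(A_k)=T\mathbf{1}_{R_n}$ with $R_n=\bigcup_{k>n}A_k$. Since $\lambda(R_n)\to0$, the implication $\Leftarrow$ in \eqref{eq:T} gives $T\mathbf{1}_{R_n}\to0$, so $m$ is $\sigma$-additive.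

Applying \eqref{eq:T} to the constant sequence $f_n=\mathbf{1}_A$ shows that $m(A)=0$ if and only if $\lambda(A)=0$. If $\lambda(A)>0$, continuity of $t\mapsto\lambda(A\cap[0,t])$ gives $B\subset A$ with $\lambda(B)=\lambda(A\setminus B)>0$. Hence $m$ is non-atomic.

If the closure of the range were convex, it would contain $\frac12\big(m([0,1])+m(\emptyset)\big)=T(\frac12\mathbf{1})$, so $T(\mathbf{1}_{A_n}-\frac12\mathbf{1})\to0$ for some sets $A_n$. The implication $\Rightarrow$ in \eqref{eq:T} would give $\mathbf{1}_{A_n}-\frac12\to0$ in measure, which is impossible because $|\mathbf{1}_{A_n}-\frac12|\equiv\frac12$.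
\end{proof}

We collect what is needed about Orlicz norms. Convexity and $\Phi(0)=0$ give $\Phi(\theta t)\le\theta\Phi(t)$ for $0\le\theta\le1$. It follows that $\Phi$ is strictly increasing, continuous at $0$ and unbounded, so it is a continuous increasing bijection of $[0,\infty)$. In particular $|f|\le|g|$ implies $\|f\|_\Phi\le\|g\|_\Phi$. We write $\kappa=\|\mathbf{1}\|_\Phi$, so that $\|f\|_\Phi\le\kappa\|f\|_\infty$.

\begin{lemma}\label{lem:basic}
Let $\Phi$ be an Orlicz function.
\begin{itemize}
\item[(i)] If $\|f\|_\Phi\le\rho$ with $\rho>0$, then $\int\Phi(|f|/\rho)\,d\lambda\le1$.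
\item[(ii)] $\|f\|_1\le\Phi^{-1}(1)\,\|f\|_\Phi$.
\item[(iii)] If $\lambda(A)>0$, then $\|\mathbf{1}_A\|_\Phi=1/\Phi^{-1}(1/\lambda(A))$. Hence $\|\mathbf{1}_A\|_\Phi\to0$ as $\lambda(A)\to0$.
\item[(iv)] If $f\in E_\Phi$, then $\|f\mathbf{1}_A\|_\Phi\to0$ as $\lambda(A)\to0$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For each $n$ we have $\int\Phi\big(|f|/(\rho+\frac1n)\big)\,d\lambda\le1$; let $n\to\infty$ and use monotone convergence.
(ii) If $\int\Phi(|f|/\rho)\,d\lambda\le1$, then $\Phi(\|f\|_1/\rho)\le1$ by Jensen's inequality.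
(iii) The condition $\Phi(1/\rho)\lambda(A)\le1$ means $1/\rho\le\Phi^{-1}(1/\lambda(A))$, and $\Phi^{-1}(u)\to\infty$ as $u\to\infty$.
(iv) For bounded $g$ we have $\|f\mathbf{1}_A\|_\Phi\le\|f-g\|_\Phi+\|g\|_\infty\|\mathbf{1}_A\|_\Phi$. Choose $g$ to make the first term small, then use (iii).
\end{proof}

\begin{proposition}\label{prop:nonL}
For every Orlicz function $\Phi$, the indicator measure $A\mapsto\mathbf{1}_A\in E_\Phi$ is non-atomic and is not a Lyapunov measure. Thus $E_\Phi$ is not a Lyapunov space.
\end{proposition}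

\begin{proof}
By Lemma~\ref{lem:easy} it is enough to verify \eqref{eq:T} for the inclusion $L_\infty[0,1]\to E_\Phi$. If $\|f_n\|_\Phi\to0$, then $\|f_n\|_1\to0$ by Lemma~\ref{lem:basic}(ii), so $f_n\to0$ in measure. Conversely, if $|f_n|\le1$ and $f_n\to0$ in measure, then for every $\eta>0$ we have $\|f_n\|_\Phi\le\eta\kappa+\|\mathbf{1}_{\{|f_n|>\eta\}}\|_\Phi$, and the last term tends to $0$ by Lemma~\ref{lem:basic}(iii).
\end{proof}

It remains to decide when $E_\Phi$ contains $\ell_2$. Recall that a Banach space contains a copy of $\ell_2$ exactly when it contains a sequence $(f_i)$ with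
\begin{equation}\label{eq:l2}
b\Big(\sum a_i^2\Big)^{1/2}\le\Big\|\sum a_if_i\Big\|\le C\Big(\sum a_i^2\Big)^{1/2}
\end{equation}
for some $0<b\le C$ and all finitely supported $(a_i)$; for $c_0$, replace $(\sum a_i^2)^{1/2}$ by $\max|a_i|$. In $E_\Phi$ such a sequence can look in two ways. Either $\|f_i\|_2\to0$, and the functions are tall peaks on small sets, or $\|f_i\|_2\ge c>0$ along a subsequence, and the functions are spread out like the Rademacher functions. We shall see that peaks violate the lower estimate in \eqref{eq:l2} and that, for $q>2$, spread-out functions violate the upper one.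

\section{Sequences that tend to zero in measure}\label{sec:peaks}

The simplest peaks are normalized indicators of disjoint sets, and they show what \eqref{eq:star} measures. If $f=t\mathbf{1}_A$ has $\|f\|_\Phi=1$, then $\Phi(t)=1/\lambda(A)$ by Lemma~\ref{lem:basic}(iii), and
\[
\int\Phi(f/K)\,d\lambda=\Phi(t/K)\lambda(A)=\Phi(t/K)/\Phi(t).
\]
So \eqref{eq:star} says that dividing a tall normalized peak by the fixed constant $K$ makes this integral negligible.

\begin{example}\label{ex:peaks}
Let $\Phi=\Phi_q$, $q\ge1$. Take disjoint sets $A_k$ with $\lambda(A_k)=4^{-k}$, $k\ge1$, and let $f_k=t_k\mathbf{1}_{A_k}$ with $\Phi(t_k)=4^k$, so that $\|f_k\|_\Phi=1$. By \eqref{eq:sqrt}, $\int\Phi(f_k/2)\,d\lambda\le2^k4^{-k}=2^{-k}$. If $\sup|a_k|\le1$, disjointness gives $\int\Phi(|\sum a_kf_k|/2)\,d\lambda\le\sum2^{-k}=1$. Since also $|\sum a_kf_k|\ge|a_j|f_j$ for each $j$,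
\[
\sup|a_k|\le\Big\|\sum a_kf_k\Big\|_\Phi\le2\sup|a_k| .
\]
For finitely supported $(a_k)$ this exhibits a copy of $c_0$ in $E_\Phi$.
\end{example}

\begin{remark}\label{rem:whyE}
The estimate of Example~\ref{ex:peaks} holds for all bounded $(a_k)$, the sum being taken pointwise. Hence $L_{\Phi_q}$ contains a copy of $\ell_\infty$, and therefore of $\ell_2$, which embeds isometrically in $\ell_\infty$ by $x\mapsto(\langle x,v_j\rangle)_j$ with $(v_j)$ dense in the unit sphere. So Theorem~\ref{thm:A} is false for $L_{\Phi_q}$, and the passage to $E_{\Phi_q}$ is essential. The property that fails in $L_{\Phi_q}$ is Lemma~\ref{lem:basic}(iv): $f=\sum_kf_k$ has $\|f\mathbf{1}_{A_k}\|_\Phi=1$ for all $k$.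
\end{remark}

A general normalized sequence tending to zero in measure is neither disjointly supported nor made of indicators. The next lemma shows that a subsequence is a small perturbation of a disjoint sequence, by Lemma~\ref{lem:basic}(iv), and that the estimate of Example~\ref{ex:peaks} survives, by \eqref{eq:star}.

\begin{lemma}\label{lem:c0}
Let $\Phi$ satisfy \eqref{eq:star} with constant $K$. Let $f_n\in E_\Phi$, $\|f_n\|_\Phi=1$, and $f_n\to0$ in measure. Then some subsequence satisfies, for all finitely supported $(a_k)$,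
\[
\tfrac12\max|a_k|\le\Big\|\sum a_kf_{n_k}\Big\|_\Phi\le(K+1)\max|a_k| .
\]
\end{lemma}

\begin{proof}
We choose $n_1<n_2<\cdots$ inductively, together with the sets $A_k=\{|f_{n_k}|>2^{-k-3}/\kappa\}$, so that
\begin{itemize}
\item[(1)] $\|f_{n_k}\mathbf{1}_{A_k^c}\|_\Phi\le2^{-k-3}$;
\item[(2)] $\|f_{n_j}\mathbf{1}_{A_k}\|_\Phi\le2^{-k-3}$ for all $j<k$;
\item[(3)] $\int_{A_k}\Phi(|f_{n_k}|/K)\,d\lambda\le2^{-k}$.
\end{itemize}
Property (1) holds for any choice of $n_k$, by the definition of $A_k$. Suppose $n_1,\dots,n_{k-1}$ are chosen. By \eqref{eq:star} there is $t_k$ with $\Phi(t/K)\le2^{-k-1}\Phi(t)$ for $t\ge t_k$. By Lemma~\ref{lem:basic}(iv) there is $\delta_k>0$ such that $\|f_{n_j}\mathbf{1}_A\|_\Phi\le2^{-k-3}$ whenever $j<k$ and $\lambda(A)\le\delta_k$; we also require $\Phi(t_k/K)\delta_k\le2^{-k-1}$. Since $f_n\to0$ in measure, we can take $n_k>n_{k-1}$ with $\lambda(A_k)\le\delta_k$. This gives (2). For (3), split $A_k$ according to whether $|f_{n_k}|\ge t_k$ or not, and use Lemma~\ref{lem:basic}(i):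
\[
\int_{A_k}\Phi(|f_{n_k}|/K)\,d\lambda\le2^{-k-1}\int\Phi(|f_{n_k}|)\,d\lambda+\Phi(t_k/K)\lambda(A_k)\le2^{-k}.
\]

Let $(a_k)$ be supported in $\{1,\dots,N\}$, normalized so that $\max|a_k|=1$. For $k\le N$ let $B_k=A_k\setminus\bigcup_{k<l\le N}A_l$ and $h_k=f_{n_k}\mathbf{1}_{B_k}$. The sets $B_k$ are pairwise disjoint, and $B_k^c=A_k^c\cup\bigcup_{k<l\le N}A_l$, so (1) and (2) give
\[
\|f_{n_k}-h_k\|_\Phi\le2^{-k-3}+\sum_{l>k}2^{-l-3}=2^{-k-2}.
\]
Therefore $\|h_k\|_\Phi\ge\frac34$ and $\|\sum a_k(f_{n_k}-h_k)\|_\Phi\le\sum_{k\ge1}2^{-k-2}=\frac14$. By disjointness and (3), $\int\Phi(|\sum a_kh_k|/K)\,d\lambda\le\sum2^{-k}\le1$, so $\|\sum a_kh_k\|_\Phi\le K$. If $|a_j|=1$, then $|\sum a_kh_k|\ge|h_j|$, so $\|\sum a_kh_k\|_\Phi\ge\frac34$. Adding the perturbation, we find that $\|\sum a_kf_{n_k}\|_\Phi$ lies between $\frac12$ and $K+\frac14$.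
\end{proof}

Without \eqref{eq:star} the lemma fails: for $\Phi(t)=t^p$, disjoint normalized functions satisfy $\|\sum a_kf_k\|_p=(\sum|a_k|^p)^{1/p}$, and for $p=2$ they span $\ell_2$.

\section{Gaussian averages and the proof of Theorem~\ref{thm:A}}\label{sec:gauss}

We turn to sequences bounded below in $L_2$. The model is the sequence of Rademacher functions $r_i=1-2d_i$, where $d_i(\omega)$ is the $i$-th binary digit of $\omega\in[0,1]$. They are independent, take the values $\pm1$ with probability $\frac12$ each, and are orthonormal in $L_2$.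

\begin{example}\label{ex:rad}
On $A=[0,2^{-n})$ all of $r_1,\dots,r_n$ equal $1$. By Lemma~\ref{lem:basic}(iii) and the inequality $1+2^n\le e^n$ for $n\ge2$,
\[
\Big\|\sum_{i\le n}r_i\Big\|_{\Phi_q}\ge n\,\|\mathbf{1}_A\|_{\Phi_q}=\frac{n}{\big(\log(1+2^n)\big)^{1/q}}\ge n^{1-1/q}.
\]
The upper estimate in \eqref{eq:l2} for $r_1,\dots,r_n$ thus forces $C\ge n^{1/2-1/q}$, which is unbounded exactly when $q>2$. The normalized sum $n^{-1/2}\sum r_i$ has a Gaussian-like tail, of size $\sqrt n$ on a set of measure $e^{-n\log2}$, and the norm of $\exp L^q$ with $q>2$ does not tolerate such a tail.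
\end{example}

For arbitrary functions $f_1,\dots,f_n$ there is no independence, and no evident set on which $\sum f_i$ is large. But the upper estimate in \eqref{eq:l2} holds for \emph{all} coefficients, so we may choose them at random. With Gaussian coefficients the Gaussian tail appears for free: for fixed $\omega$, the variable $\sum g_if_i(\omega)$ has exactly the law of $(\sum f_i(\omega)^2)^{1/2}G$. To compare tails we use moments. The $p$-th moment norm of $G$ grows like $\sqrt p$, whereas functions in $\exp L^q$ allow only $p^{1/q}$.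

\begin{lemma}\label{lem:moments}
Let $q\ge1$, $p\ge1$. Then $\|h\|_p\le2p^{1/q}\|h\|_{\Phi_q}$ for all $h\in L_{\Phi_q}$.
\end{lemma}

\begin{proof}
Let $\|h\|_{\Phi_q}=1$, so that $\int e^{|h|^q}d\lambda\le2$ by Lemma~\ref{lem:basic}(i). The function $u^se^{-u}$ has its maximum on $[0,\infty)$ at $u=s$, so $u^s\le(s/e)^se^u$. Taking $s=p/q$ and $u=|h|^q$ gives $\int|h|^p\,d\lambda\le2\,(p/(qe))^{p/q}$, and hence $\|h\|_p\le2^{1/p}(p/(qe))^{1/q}\le2p^{1/q}$.
\end{proof}

The next proposition shows that no family bounded below in $L_2$ does better than the Rademacher functions in Example~\ref{ex:rad}, up to a constant.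

\begin{proposition}\label{prop:quant}
Let $q\ge1$, let $n\ge2$ be even, and let $f_1,\dots,f_n\in L_{\Phi_q}$ satisfy $\|f_i\|_2\ge c>0$ and $\|\sum a_if_i\|_{\Phi_q}\le C(\sum a_i^2)^{1/2}$ for all scalars $a_i$. Then $n^{1/2-1/q}\le4\sqrt2\,C/c$.
\end{proposition}

\begin{proof}
We need two Gaussian moments. The variable $V_n=\sum_{i\le n}g_i^2$ has density proportional to $v^{n/2-1}e^{-v/2}$ on $(0,\infty)$, and integration by parts gives $\mathbb{E}V_n^{j+1}=(n+2j)\,\mathbb{E}V_n^{j}$. Hence $\mathbb{E}V_n^{k}=\prod_{j=0}^{k-1}(n+2j)$. For $k=n/2$ each factor is at most $2n$, so $\mathbb{E}V_n^{n/2}\le(2n)^{n/2}$. Applying the formula to $V_1$, which has the law of $G^2$, we get for even $p$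
\[
\mathbb{E}|G|^p=1\cdot3\cdots(p-1)=\frac{p!}{2^{p/2}(p/2)!}\ge2^{-p/2}\Big(\frac p2\Big)^{p/2}=\Big(\frac p4\Big)^{p/2},
\]
because $p!/(p/2)!$ is a product of $p/2$ factors larger than $p/2$.

Put $p=n$ and estimate $I=\mathbb{E}\int|\sum g_if_i|^p\,d\lambda$ in two ways. For fixed values of the $g_i$, Lemma~\ref{lem:moments} and the hypothesis give $\|\sum g_if_i\|_p\le2p^{1/q}C\,V_n^{1/2}$, so
\[
I\le(2n^{1/q}C)^n\,\mathbb{E}V_n^{n/2}\le(2n^{1/q}C)^n(2n)^{n/2}.
\]
Integrating first in the $g_i$ (Fubini) and then using Jensen's inequality for the convex function $u^{p/2}$,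
\[
I=\mathbb{E}|G|^p\int\Big(\sum f_i^2\Big)^{p/2}d\lambda\ge\mathbb{E}|G|^p\Big(\sum\|f_i\|_2^2\Big)^{p/2}\ge\Big(\frac n4\Big)^{n/2}(nc^2)^{n/2}.
\]
Taking $n$-th roots gives $\frac12\sqrt n\cdot\sqrt n\,c\le2n^{1/q}C\sqrt{2n}$, which is the claim.
\end{proof}

The choice $p=n$ takes $p$ as large as possible while the $p$-th moment norm of $V_n^{1/2}$, the length of the coefficient vector, is still of its typical order $\sqrt n$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $q>2$ and $\Phi=\Phi_q$. By Proposition~\ref{prop:nonL}, $E_\Phi$ is not a Lyapunov space. Suppose that $(f_i)\subset E_\Phi$ satisfies \eqref{eq:l2}. Then $b\le\|f_i\|_\Phi\le C$, and $f_i\in L_2$ by Lemma~\ref{lem:moments}.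

\emph{Case 1: there is $c>0$ with $\|f_i\|_2\ge c$ for infinitely many $i$.} Proposition~\ref{prop:quant}, applied to $n$ of these functions, gives $n^{1/2-1/q}\le4\sqrt2\,C/c$ for every even $n$. This is impossible because $q>2$; it is the only place where $q>2$ is used.

\emph{Case 2: $\|f_i\|_2\to0$.} The functions $f_i/\|f_i\|_\Phi$ have norm one, and their $L_2$ norms are at most $\|f_i\|_2/b$, so they tend to $0$ in measure. Lemma~\ref{lem:c0} with $K=2$ and the lower estimate in \eqref{eq:l2} give, along a subsequence and for all $N$,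
\[
3\ge\Big\|\sum_{k\le N}\frac{f_{n_k}}{\|f_{n_k}\|_\Phi}\Big\|_\Phi\ge b\Big(\sum_{k\le N}\|f_{n_k}\|_\Phi^{-2}\Big)^{1/2}\ge\frac bC\sqrt N ,
\]
which is false for large $N$.

Both cases are impossible, so $E_{\Phi_q}$ contains no copy of $\ell_2$.
\end{proof}

\begin{remark}\label{rem:complex}
Theorem~\ref{thm:A} also holds for the complex space $E_{\Phi_q}$. The indicator measure and Lemmas~\ref{lem:c0} and~\ref{lem:moments} involve only moduli of functions and are unchanged. In Proposition~\ref{prop:quant} keep the $g_i$ real. Since $\sum\|\operatorname{Re}f_i\|_2^2+\sum\|\operatorname{Im}f_i\|_2^2\ge nc^2$, one of the two sums is at least $nc^2/2$, and $|\sum g_if_i|$ dominates both $|\sum g_i\operatorname{Re}f_i|$ and $|\sum g_i\operatorname{Im}f_i|$. So the lower bound for $I$ holds with $c/\sqrt2$ in place of $c$, and the rest of the proof is the same.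
\end{remark}

\section{General Orlicz functions: proof of Theorem~\ref{thm:B}}\label{sec:general}

For a general $\Phi$ there is no moment description of the norm, so we average the integral $\int\Phi(|\cdot|/\rho)\,d\lambda$ itself over Gaussian coefficients. Two difficulties arise. First, the integral is controlled only when the coefficient vector has length of order $\sqrt n$; on the rare event that it is longer, the integral may be infinite. We therefore truncate $\Phi$ at height $R$ and let $n\to\infty$ before $R\to\infty$. Second, the truncated function is not convex, so Jensen's inequality is unavailable for the lower bound. Instead we need the square function to be bounded below on a set whose measure does not depend on $n$. This follows from an $L_4$ bound, which is the second use of \eqref{eq:star}.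

\begin{lemma}\label{lem:L4}
If $\Phi$ satisfies \eqref{eq:star}, there is $D$ such that $\|f\|_2\le\|f\|_4\le D\|f\|_\Phi$ for all $f\in L_\Phi$.
\end{lemma}

\begin{proof}
Choose $t_0>0$ with $\Phi(t)\ge K^4\Phi(t/K)$ for $t\ge t_0$. If $K^jt_0\le t<K^{j+1}t_0$ with $j\ge0$, then $\Phi(t)\ge\Phi(K^jt_0)\ge K^{4j}\Phi(t_0)\ge(t/Kt_0)^4\,\Phi(t_0)$. Hence $t^4\le D_0(1+\Phi(t))$ for all $t\ge0$, with $D_0=\max\{t_0^4,(Kt_0)^4/\Phi(t_0)\}$. If $\|f\|_\Phi=1$, then $\int f^4\,d\lambda\le2D_0$ by Lemma~\ref{lem:basic}(i). Take $D=(2D_0)^{1/4}$.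
\end{proof}

\begin{lemma}\label{lem:gauss}
Let $\Phi$ satisfy \eqref{eq:star}, and let $Y\subset L_\Phi$ be an infinite-dimensional subspace with $\|y\|_\Phi\le C\|y\|_2$ for all $y\in Y$. Then $\mathbb{E}\,\Phi\big(|G|/(2\sqrt2\,C)\big)<\infty$.
\end{lemma}

\begin{proof}
Fix $n$. Since $Y\subset L_2$ is infinite-dimensional, the Gram--Schmidt process gives $f_1,\dots,f_n\in Y$ orthonormal in $L_2$. Let $S=(\frac1n\sum f_i^2)^{1/2}$ and $Z=n^{-1/2}\sum g_if_i$.

\emph{The square function.} We have $\int S^2\,d\lambda=1$ and, by convexity of $u^2$ and Lemma~\ref{lem:L4}, $\int S^4\,d\lambda\le\frac1n\sum\int f_i^4\,d\lambda\le(DC)^4$. Let $Q=\{S^2\ge\frac12\}$. The Cauchy--Schwarz inequality gives $1\le\frac12+\int_QS^2\,d\lambda\le\frac12+(DC)^2\lambda(Q)^{1/2}$ (this is the Paley--Zygmund inequality), so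
\[
\lambda(Q)\ge a:=\tfrac14(DC)^{-4},
\]
a bound independent of $n$.

\emph{Upper bound.} Let $\Gamma=\{\sum_{i\le n}g_i^2\le4n\}$. The sum has mean $n$ and variance $2n$, so $\mathbb{P}(\Gamma^c)\le2n/(3n)^2=2/(9n)$ by Chebyshev's inequality. On $\Gamma$, orthonormality gives $\|Z\|_\Phi\le C\|Z\|_2=C(\frac1n\sum g_i^2)^{1/2}\le2C$, so $\int\Phi(|Z|/2C)\,d\lambda\le1$ by Lemma~\ref{lem:basic}(i). With $\Phi_R=\min(\Phi,R)$ we obtain
\[
\mathbb{E}\int\Phi_R(|Z|/2C)\,d\lambda\le1+R\,\mathbb{P}(\Gamma^c)\le1+\frac{2R}{9n}.
\]

\emph{Lower bound.} For fixed $\omega$, $Z(\omega)$ has the law of $S(\omega)G$. Since $\Phi_R$ is nondecreasing and $S\ge1/\sqrt2$ on $Q$, Fubini's theorem shows that the left side above is at least $a\,\mathbb{E}\,\Phi_R\big(|G|/(2\sqrt2\,C)\big)$.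

Thus $a\,\mathbb{E}\,\Phi_R\big(|G|/(2\sqrt2\,C)\big)\le1+2R/(9n)$ for all $n$ and $R$. Let $n\to\infty$, and then $R\to\infty$ by monotone convergence: $\mathbb{E}\,\Phi\big(|G|/(2\sqrt2\,C)\big)\le1/a$.
\end{proof}

In the opposite direction, Gaussian integrability lets the Rademacher functions span $\ell_2$, because Rademacher sums are dominated by Gaussian variables.

\begin{lemma}\label{lem:rad}
Let $\Phi$ satisfy \eqref{eq:star} and suppose that $B:=\mathbb{E}\,\Phi(s|G|)<\infty$ for some $s>0$. Then the Rademacher functions span a copy of $\ell_2$ in $E_\Phi$.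
\end{lemma}

\begin{proof}
Let $(a_i)$ be finitely supported with $\sum a_i^2=1$, let $f=\sum a_ir_i$, and let $\gamma=\mathbb{E}|G|=\sqrt{2/\pi}$. For fixed $\omega$ we have $\gamma f(\omega)=\mathbb{E}\sum a_ir_i(\omega)|g_i|$. Jensen's inequality for the convex function $x\mapsto\Phi(s|x|)$ gives
\[
\int\Phi(s\gamma|f|)\,d\lambda\le\mathbb{E}\int\Phi\Big(s\Big|\sum a_ir_i|g_i|\Big|\Big)\,d\lambda=\mathbb{E}\,\Phi(s|G|)=B .
\]
For the equality, note that on the product space the variables $r_i|g_i|$ are independent standard Gaussians, each being a Gaussian modulus times an independent fair sign; so $\sum a_ir_i|g_i|$ has the law of $G$. With $M=\max(1,B)$ we have $\Phi(u/M)\le\Phi(u)/M$, hence $\int\Phi(s\gamma|f|/M)\,d\lambda\le1$ and $\|f\|_\Phi\le M/(s\gamma)$. By Lemma~\ref{lem:L4}, $\|f\|_\Phi\ge D^{-1}\|f\|_2=D^{-1}$. So the bounded functions $r_i$ satisfy \eqref{eq:l2} in $E_\Phi$.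
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The first assertion is Proposition~\ref{prop:nonL}. Assume \eqref{eq:star}.

(c)$\Rightarrow$(b). Let $Y\subset E_\Phi$ be a closed infinite-dimensional subspace. By (c) and Lemma~\ref{lem:gauss}, no estimate $\|y\|_\Phi\le C\|y\|_2$ holds on $Y$. So there are $y_n\in Y$ with $\|y_n\|_\Phi=1$ and $\|y_n\|_2\to0$. They tend to $0$ in measure, and the closed span of the subsequence given by Lemma~\ref{lem:c0} is a copy of $c_0$ in $Y$.

(b)$\Rightarrow$(a). A copy of $\ell_2$ in $E_\Phi$ is an infinite-dimensional closed subspace, so by (b) the space $\ell_2$ would contain vectors $x_k$ with $\|x_k\|\ge b>0$ and $\|\sum_{k\le N}\pm x_k\|\le C$ for all $N$ and all signs. But in a Hilbert space the average of $\|\sum_{k\le N}\pm x_k\|^2$ over all signs is $\sum_{k\le N}\|x_k\|^2\ge b^2N$.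

(a)$\Rightarrow$(c). This is Lemma~\ref{lem:rad} in contrapositive form.

Now let $\Phi=\Phi_q$, which satisfies \eqref{eq:star} by \eqref{eq:sqrt}. If $q>2$ and $s>0$, then $s^qx^q-x^2/2\to\infty$ as $x\to\infty$, so $\mathbb{E}\,e^{s^q|G|^q}=\infty$ and (c) holds. If $1\le q\le2$, then $x^q\le1+x^2$ for $x\ge0$, so $\mathbb{E}\,e^{s^q|G|^q}\le e^{s^q}\mathbb{E}\,e^{s^qG^2}<\infty$ when $s^q<\frac12$, and (c) fails. Finally, $c_0$ is a Lyapunov space by (F4).
\end{proof}

\section{Operators on $L_\infty$: proof of Theorem~\ref{thm:C}}\label{sec:char}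

One direction is Lemma~\ref{lem:easy}. For the other, let $m:\Sigma\to X$ be a non-atomic measure that is not a Lyapunov measure. We must produce an operator on $L_\infty[0,1]$ satisfying \eqref{eq:T}. The natural candidate is integration against $m$, for which the implication $\Leftarrow$ in \eqref{eq:T} always holds. The main step is to find a set $A$ on which the implication $\Rightarrow$ holds too.

\subsection*{The integration operator}

For $y^*\in X^*$, the set function $y^*m$ is a finite signed measure; let $|y^*m|$ be its variation. The \emph{semivariation} of $m$ is $\|m\|(A)=\sup\{|y^*m|(A):\|y^*\|\le1\}$. The Hahn decomposition of $y^*m$ gives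
\begin{equation}\label{eq:semi}
\|m\|(A)\le2\sup\{\|m(B)\|:B\in\Sigma,\ B\subset A\}.
\end{equation}
Each $y^*m$ is bounded on $\Sigma$, so the range of $m$ is bounded by the uniform boundedness principle, and $\|m\|(\Omega)<\infty$.

By Rybakov's theorem \cite[IX.2.2]{DU}, there is $x^*\in X^*$ such that $m$ is absolutely continuous with respect to the finite positive measure $\mu=|x^*m|$, that is, $\|m(A)\|\to0$ as $\mu(A)\to0$. By \eqref{eq:semi}, also $\|m\|(A)\to0$ as $\mu(A)\to0$. Moreover, $\mu(A)=0$ if and only if $m$ vanishes on all measurable subsets of $A$: one direction is absolute continuity, the other is the definition of $|x^*m|$. Since the zero measure is a Lyapunov measure, $m\ne0$, and after scaling $x^*$ we have $\mu(\Omega)=1$.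

The measure $\mu$ is non-atomic. Indeed, let $\mu(A)>0$ and pick $C\subset A$ with $m(C)\ne0$. Non-atomicity of $m$ gives $B\subset C$ with $m(B)\neq0$ and $m(C\setminus B)\ne0$. Then $\mu(B)>0$ and $\mu(A\setminus B)\ge\mu(C\setminus B)>0$.

For a simple function $f=\sum c_i\mathbf{1}_{A_i}$ let $Tf=\sum c_im(A_i)$. Then $y^*Tf=\int f\,d(y^*m)$, so $\|Tf\|\le\|f\|_\infty\|m\|(A)$ if $f$ vanishes off $A$. Since $\mu$-null sets have zero semivariation, $T$ extends to a bounded operator $T:L_\infty(\mu)\to X$ with the same two properties. For $A\in\Sigma$ let $L_\infty(A)$ be the space of functions in $L_\infty(\mu)$ vanishing off $A$, and $\mathcal{B}(A)$ its unit ball. We regard $\mathcal{B}(A)$ as a subset of the Hilbert space $L_2(\mu)$, with inner product $\langle\cdot,\cdot\rangle$; ``weak'' refers to this space. The set $\mathcal{B}(A)$ is convex, bounded and norm closed in $L_2(\mu)$. It is therefore weakly compact, and every sequence in it has a subsequence converging weakly to an element of $\mathcal{B}(A)$. For uniformly bounded sequences, convergence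 in measure and convergence in $L_2(\mu)$ are the same. We use two continuity properties of $T$.
\begin{itemize}
\item[(T1)] If $(f_n)$ is uniformly bounded and $f_n\to0$ in measure, then $\|Tf_n\|\to0$.
\item[(T2)] For each $y^*\in X^*$, the map $f\mapsto y^*Tf$ is weakly continuous on $\mathcal{B}(\Omega)$.
\end{itemize}
For (T1), if $|f_n|\le M$, then $\|Tf_n\|\le\eta\|m\|(\Omega)+M\|m\|(\{|f_n|>\eta\})$ for every $\eta>0$. For (T2), let $\psi\in L_1(\mu)$ be the Radon--Nikodym derivative of $y^*m$ with respect to $\mu$, and $\psi_k=\psi\mathbf{1}_{\{|\psi|\le k\}}$. Then $y^*Tf=\int f\psi\,d\mu$ is the uniform limit on $\mathcal{B}(\Omega)$ of the weakly continuous maps $f\mapsto\langle f,\psi_k\rangle$.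

\subsection*{Two ways to reach a unimodular function}

The range of $m$ is contained in the convex set $\{Tg:0\le g\le1\}$. To show that a measure is Lyapunov, it suffices to approximate each $Tg$ by points $T\mathbf{1}_B$. After the substitution $h=2g-1$ the task is: given $h\in\mathcal{B}(\Omega)$, find $s$ with $|s|=1$ a.e.\ and $Ts$ close to $Th$. One must push $h$ out to modulus one by adding functions that $T$ almost does not see. There are two sources of such functions.

The first is the kernel of $T$. If $X$ is finite-dimensional, then $T$ has a nonzero kernel on each $L_\infty(A)$ with $\mu(A)>0$, since this space is infinite-dimensional for non-atomic $\mu$. The second source is fast oscillation, and it operates even when $T$ is injective.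

\begin{example}\label{ex:compact}
Let $(e_j)_{j\ge1}$ be an orthonormal basis of $L_2[0,1]$ and define $T:L_\infty[0,1]\to\ell_1$ by $Tf=(2^{-j}\langle f,e_j\rangle)_j$. Then $T$ is injective and $\|Tf\|\le\|f\|_2$, so $m(A)=T\mathbf{1}_A$ is a non-atomic measure. By injectivity the midpoint $T(\frac12\mathbf{1})$ is not in the range, so the range is not convex; this is why the closure appears in the definition of a Lyapunov measure. The midpoint is in the closure: it corresponds to $h=0$, and we can take $s=r_n$. Indeed $\mathbf{1}_{\{r_n=1\}}-\frac12=\frac12r_n$, and $\|Tr_n\|=\sum_j2^{-j}|\langle r_n,e_j\rangle|\to0$ because the orthonormal sequence $(r_n)$ is weakly null.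
\end{example}

We treat the two mechanisms separately. With a kernel at hand, an extreme point solves the problem exactly. Recall the Krein--Milman theorem: a non-empty compact convex subset of a locally convex Hausdorff space has an extreme point.

\begin{lemma}\label{lem:kernel}
Let $\Omega'\in\Sigma$ be such that $\ker T\cap L_\infty(A)\ne\{0\}$ for every $A\subset\Omega'$ with $\mu(A)>0$. Then for each $h\in\mathcal{B}(\Omega')$ there is $k\in\mathcal{B}(\Omega')$ with $|k|=1$ a.e.\ on $\Omega'$ and $Tk=Th$.
\end{lemma}

\begin{proof}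
The set $W=\{k\in\mathcal{B}(\Omega'):Tk=Th\}$ contains $h$, is convex, and is weakly closed by (T2), hence weakly compact. Let $k$ be an extreme point of $W$. If $|k|<1$ on a subset of $\Omega'$ of positive measure, then for some $\delta>0$ the set $A=\Omega'\cap\{|k|\le1-\delta\}$ has positive measure. Choose $f\ne0$ in $\ker T\cap L_\infty(A)$ with $\|f\|_\infty\le\delta$. Then $k+f$ and $k-f$ are distinct points of $W$ with midpoint $k$, a contradiction.
\end{proof}

Call a set $A\in\Sigma$ \emph{oscillating} if there are $c>0$ and $f_l\in\mathcal{B}(A)$ with $\|f_l\|_2\ge c$, $f_l\to0$ weakly and $\|Tf_l\|\to0$. In Example~\ref{ex:compact} a single oscillating function finished the job. In general the $f_l$ are not unimodular and $c$ depends on $A$, so we iterate. A weakly null sequence supplies increments almost orthogonal to everything chosen before; the squared $L_2$ norms of the increments then almost add up, and the total is at most $1$, so the increments tend to zero. If each increment is chosen nearly as large as possible, this means that no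 room is left, and the limit is unimodular.

\begin{lemma}\label{lem:greedy}
Let $\Omega'\in\Sigma$ be such that every $A\subset\Omega'$ with $\mu(A)>0$ is oscillating. Then for each $h_0\in\mathcal{B}(\Omega')$ and $\varepsilon>0$ there is $h_\infty\in\mathcal{B}(\Omega')$ with $|h_\infty|=1$ a.e.\ on $\Omega'$ and $\|T(h_\infty-h_0)\|\le\varepsilon$.
\end{lemma}

\begin{proof}
Given $h_0,\dots,h_n\in\mathcal{B}(\Omega')$, let $U_n$ be the set of $u\in L_\infty(\Omega')$ such that
\[
|h_n+u|\le1,\qquad\|Tu\|\le\varepsilon2^{-n-1},\qquad|\langle u,h_j\rangle|\le4^{-n}\ \text{ for }0\le j\le n .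
\]
Then $0\in U_n$ and $\alpha_n:=\sup_{u\in U_n}\|u\|_2\le2$. Pick $u_n\in U_n$ with $\|u_n\|_2\ge\alpha_n/2$ and set $h_{n+1}=h_n+u_n\in\mathcal{B}(\Omega')$.

\emph{The increments are square summable.} We have
\[
\|h_{n+1}\|_2^2=\|h_n\|_2^2+2\langle u_n,h_n\rangle+\|u_n\|_2^2\ge\|h_n\|_2^2+\|u_n\|_2^2-2\cdot4^{-n}.
\]
Summing and using $\|h_N\|_2\le1$ gives $\sum_n\|u_n\|_2^2\le1+2\sum_n4^{-n}<\infty$. In particular $\alpha_n\to0$.

\emph{Convergence.} For $j\ge n$,
\[
\|h_{j+1}-h_n\|_2^2=\|h_j-h_n\|_2^2+2\langle u_j,h_j-h_n\rangle+\|u_j\|_2^2\le\|h_j-h_n\|_2^2+4\cdot4^{-j}+\|u_j\|_2^2 .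
\]
Hence $\|h_M-h_n\|_2^2\le\sum_{j\ge n}(4^{1-j}+\|u_j\|_2^2)$ for $M>n$, and the right side tends to $0$. So $h_n\to h_\infty$ in $L_2(\mu)$ for some $h_\infty\in\mathcal{B}(\Omega')$. Since $\|T(h_n-h_0)\|\le\sum_{j<n}\varepsilon2^{-j-1}\le\varepsilon$ and $T(h_n-h_\infty)\to0$ by (T1), we get $\|T(h_\infty-h_0)\|\le\varepsilon$.

\emph{The limit is unimodular.} Otherwise there is $\delta>0$ such that $Q=\Omega'\cap\{|h_\infty|\le1-2\delta\}$ has positive measure. To contradict $\alpha_n\to0$ we need one set on which infinitely many $h_n$ leave room, because the constant $c$ depends on the set. Take a subsequence $(h_{n_i})$ converging a.e. By Egorov's theorem it converges uniformly on some $A\subset Q$ with $\mu(A)>0$, so $|h_{n_i}|\le1-\delta$ on $A$ for all $i\ge i_0$. Let $c$ and $(f_l)$ witness that $A$ is oscillating, and fix $i\ge i_0$. Then $|h_{n_i}+\delta f_l|\le1$ for all $l$, since $f_l$ vanishes off $A$; also $\|T(\delta f_l)\|\to0$, and $\langle\delta f_l,h_j\rangle\to0$ for each of the finitely many $j\le n_i$. So $\delta f_l\in U_{n_i}$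 for large $l$, and $\alpha_{n_i}\ge\delta c$ for all $i\ge i_0$. This contradicts $\alpha_n\to0$.
\end{proof}

\subsection*{A set on which both mechanisms fail}

\begin{proposition}\label{prop:claim}
There is $A\in\Sigma$ with $\mu(A)>0$ such that $f_n\in\mathcal{B}(A)$ and $\|Tf_n\|\to0$ imply $\|f_n\|_2\to0$.
\end{proposition}

\begin{proof}
Suppose not. Then, passing to subsequences,
\begin{equation}\label{eq:neg}
\text{if $\mu(A)>0$, there are $c>0$ and $f_n\in\mathcal{B}(A)$ with $\|f_n\|_2\ge c$ and $\|Tf_n\|\to0$.}
\end{equation}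
We show that $m$ is a Lyapunov measure, contrary to assumption.

\emph{Splitting $\Omega$.} By Zorn's lemma there is a maximal family $(D_j)$ of pairwise disjoint sets of positive measure such that $T$ is injective on each $L_\infty(D_j)$; it may be empty. It is countable because $\mu$ is finite. Let $\Omega_1=\bigcup_jD_j$ and $\Omega_2=\Omega\setminus\Omega_1$. By maximality, $\Omega_2$ satisfies the hypothesis of Lemma~\ref{lem:kernel}. Let $A\subset\Omega_1$ with $\mu(A)>0$. Then $A'=A\cap D_j$ has positive measure for some $j$. Take $c$ and $(f_n)$ from \eqref{eq:neg} for $A'$, and pass to a subsequence converging weakly to some $f\in\mathcal{B}(A')$. By (T2), $y^*Tf=\lim y^*Tf_n=0$ for all $y^*$, so $Tf=0$, and $f=0$ by injectivity on $L_\infty(D_j)$. Thus $(f_n)$ is weakly null, and since $\mathcal{B}(A')\subset\mathcal{B}(A)$, the set $A$ is oscillating. So $\Omega_1$ satisfies the hypothesis of Lemma~\ref{lem:greedy}.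

\emph{Approximation.} Let $0\le g\le1$, $\varepsilon>0$ and $h=2g-1\in\mathcal{B}(\Omega)$. Apply Lemma~\ref{lem:kernel} to $h\mathbf{1}_{\Omega_2}$ and Lemma~\ref{lem:greedy} to $h\mathbf{1}_{\Omega_1}$, and let $s=k+h_\infty$. Then $|s|=1$ a.e.\ and $\|T(s-h)\|\le\varepsilon$. For $B=\{s=1\}$ we have $\mathbf{1}_B=\frac12(1+s)$ a.e., so $\|m(B)-Tg\|=\frac12\|T(s-h)\|\le\varepsilon/2$. Therefore
\[
m(\Sigma)\subset\{Tg:0\le g\le1\}\subset\overline{m(\Sigma)},
\]
and $\overline{m(\Sigma)}$ is the closure of a convex set, hence convex.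
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If $X$ admits an operator satisfying \eqref{eq:T}, then $X$ is not a Lyapunov space by Lemma~\ref{lem:easy}.

Conversely, let $X$ not be a Lyapunov space, and let $m$, $\mu$, $T$ be as above and $A$ as in Proposition~\ref{prop:claim}. It remains to move from $A$ to $[0,1]$. Since $\mu$ is non-atomic, (F1) with $n=1$, applied to the restriction of $\mu$ to a measurable set, splits that set into two halves of equal measure. Halve $A=A_0\cup A_1$, then $A_0=A_{00}\cup A_{01}$ and $A_1=A_{10}\cup A_{11}$, and so on. Each $\omega\in A$ thereby receives digits $\epsilon_j(\omega)\in\{0,1\}$, which under $\nu=\mu|_A/\mu(A)$ are independent and take both values with probability $\frac12$, as do the binary digits under $\lambda$. Hence $\varphi=\sum_j2^{-j}\epsilon_j:A\to[0,1]$ is measurable and has distribution $\lambda$ under $\nu$. For $g\in L_\infty[0,1]$, represented by a Borel function, let $Jg\in L_\infty(A)$ equal $g\circ\varphi$ on $A$ and $0$ elsewhere. Then $J$ is well defined and linear, maps the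 unit ball into $\mathcal{B}(A)$, and $\|Jg\|_2=\mu(A)^{1/2}\|g\|_2$. Put $T'=TJ$ and let $(g_n)$ be in the unit ball of $L_\infty[0,1]$. If $g_n\to0$ in measure, then $\|Jg_n\|_2\to0$, and $\|T'g_n\|\to0$ by (T1). If $\|T'g_n\|\to0$, then $\|Jg_n\|_2\to0$ by Proposition~\ref{prop:claim}, so $g_n\to0$ in measure. Thus $T'$ satisfies \eqref{eq:T}.

For the last assertion, suppose first that $X$ is not a Lyapunov space and let $T:L_\infty[0,1]\to X$ satisfy \eqref{eq:T}. If $f_n\to f$ in $L_2$ with $f_n,f$ in the unit ball of $L_\infty[0,1]$, then \eqref{eq:T} applied to $\frac12(f_n-f)$ gives $Tf_n\to Tf$. So $T$ is continuous on this ball for the $L_2$ metric, in which the ball is separable as a subset of $L_2[0,1]$. Hence $Y=\overline{T(L_\infty[0,1])}$ is a separable closed subspace of $X$, and it is not a Lyapunov space by Lemma~\ref{lem:easy} applied to $T:L_\infty[0,1]\to Y$. Conversely, a non-atomic non-Lyapunov measure with values in a closed subspace $Y$ of $X$ is also a non-atomic $X$-valued measure, and the closure of its range is the same in $X$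 as in $Y$; so $X$ is not a Lyapunov space.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DU}
Diestel and Uhl, \emph{Vector Measures}.

\bibitem{Novikova}
Anna Novikova, \emph{Lyapunov theorem for $q$-concave Banach spaces}, arXiv:1310.4663 (2013).

\end{thebibliography}
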